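\title{Area-preserving surface maps with local emergence of order almost two at all small scales}

\begin{abstract}
The local emergence of an area-preserving map of a compact surface measures how little mass its ergodic decomposition gives to small balls of the Kantorovich--Wasserstein space: order $\gamma$ at scale $\epsilon$ means that balls of radius $\epsilon$ have mass about $\exp(-\epsilon^{-\gamma})$. We show that on every compact connected orientable surface, and for every $\eta\in(0,1)$, there is a smooth conservative map, arbitrarily $C^\infty$-close to the identity, whose lower order of local emergence, defined with a $\liminf$ over the scales, is at least $2-\eta$. We also show that the order never exceeds $2$. The examples come from Anosov--Katok constructions run in many thin annuli, with the choices interlaced so that at each scale at most one annulus is out of control.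
\end{abstract}

\section{The question and the results}\label{sec:intro}

Throughout, $S$ is a compact, connected, orientable smooth surface, possibly with boundary, with a Riemannian distance $d$ and a probability measure $\mathrm{Leb}$ given by a smooth volume. A \emph{smooth conservative map} is a smooth diffeomorphism $f$ of $S$ that preserves the orientation and $\mathrm{Leb}$, that is, a smooth symplectomorphism of $S$. Let $\mathcal M(S)$ be the space of Borel probability measures on $S$ with the Kantorovich--Wasserstein metric
\[
\mathsf d(\mu_1,\mu_2)=\inf\Big\{\int_{S^2}d(x_1,x_2)\,d\mu\ :\ \mu\in\mathcal M(S^2),\ p_{1*}\mu=\mu_1,\ p_{2*}\mu=\mu_2\Big\},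
\]
where $p_i(x_1,x_2)=x_i$. The measures $\mu$ in the infimum are the \emph{couplings} of $\mu_1$ and $\mu_2$. This metric induces the weak-$\star$ topology, so $\mathcal M(S)$ is compact. We write $B(\mu,\epsilon)$ for the open $\mathsf d$-ball of radius $\epsilon$ about $\mu$.

Let $f$ be a smooth conservative map. For $\mathrm{Leb}$-almost every $x$ the weak-$\star$ limit
\[
\mathsf e(x)=\lim_{n\to\infty}\frac1n\sum_{k=0}^{n-1}\delta_{f^k(x)}
\]
exists; it is the ergodic component containing $x$ and describes the statistics of the orbit of $x$. The \emph{ergodic decomposition} of $f$ is the law $\hat{\mathsf e}=\mathsf e_*\mathrm{Leb}\in\mathcal M(\mathcal M(S))$ of $\mathsf e(x)$ when $x$ is drawn at random. Thus $\hat{\mathsf e}(B(\mu,\epsilon))$ is the probability that a random orbit has statistics $\epsilon$-close to $\mu$. The smaller this number, the more varied the statistical behaviors of $f$ at precision $\epsilon$. For $0<\epsilon<1$ put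
\[
\Phi_\epsilon(\mu)=\frac{\log\big|\log\hat{\mathsf e}(B(\mu,\epsilon))\big|}{|\log\epsilon|}\in[-\infty,\infty],
\]
with $\log0=-\infty$ and $\log\infty=\infty$. The double logarithm is normalized so that $\Phi_\epsilon(\mu)=\gamma$ means $\hat{\mathsf e}(B(\mu,\epsilon))=\exp(-\epsilon^{-\gamma})$. The \emph{order of local emergence} of $f$ and its more restrictive \emph{lower} version are
\[
\overline{\mathcal O}\mathcal E_{\mathrm{loc}}(f)=\limsup_{\epsilon\to0}\int\Phi_\epsilon\,d\hat{\mathsf e},
\qquad
\underline{\mathcal O}\mathcal E_{\mathrm{loc}}(f)=\liminf_{\epsilon\to0}\int\Phi_\epsilon\,d\hat{\mathsf e}.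
\]

Two facts are known. For $\hat{\mathsf e}$-almost every $\mu$ one has $\limsup_{\epsilon\to0}\Phi_\epsilon(\mu)\le2$. And there is an entire symplectomorphism $F$ of the annulus $\mathbb A=\mathbb R/\mathbb Z\times\mathbb R$ leaving invariant an analytic cylinder $\mathbb A_0'\subset\mathbb A$ such that $F|\mathbb A_0'$ has $\overline{\mathcal O}\mathcal E_{\mathrm{loc}}=2$. A positive $\limsup$ asks for superpolynomially small balls along one sequence of scales; a positive $\liminf$ asks for them at every small scale. The following question is posed in \cite{Berger}: \emph{is there a smooth conservative map $f$ with $\underline{\mathcal O}\mathcal E_{\mathrm{loc}}(f)>0$?} The answer is yes, on every surface, and the lower order can be made as close to $2$ as one wishes.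

\begin{theorem}\label{thm:A}
For every $\eta\in(0,1)$ there is a smooth conservative map $f$ of $S$ with $\underline{\mathcal O}\mathcal E_{\mathrm{loc}}(f)\ge2-\eta>0$. It may be chosen arbitrarily $C^\infty$-close to the identity and equal to the identity near $\partial S$.
\end{theorem}

\begin{theorem}\label{thm:B}
For every smooth conservative map $f$ of $S$, the integral $\int\Phi_\epsilon\,d\hat{\mathsf e}$ exists in $[-\infty,\infty)$ for small $\epsilon$, and $\overline{\mathcal O}\mathcal E_{\mathrm{loc}}(f)\le2$. Hence $\sup_f\underline{\mathcal O}\mathcal E_{\mathrm{loc}}(f)=2$ on every $S$.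
\end{theorem}

We do not settle whether the value $2$ is attained.

One could expect a negative answer. The simplest maps have order $0$ or $-\infty$ (Section~\ref{sec:upper}), and approximation by conjugation produces small balls on ranges of scales separated by gaps on which nothing is controlled (Section~\ref{sec:idea}). The point is that the $\liminf$ stands outside the integral: different parts of the surface may have their gaps at different scales. Accordingly, Theorem~\ref{thm:A} makes no claim about the pointwise quantity $\liminf_{\epsilon\to0}\Phi_\epsilon(\mu)$.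

Section~\ref{sec:upper} proves Theorem~\ref{thm:B}, which explains the number $2$. Section~\ref{sec:idea} shows the mechanism of Theorem~\ref{thm:A} on small cases. Sections~\ref{sec:perm} and~\ref{sec:block} build the local model, Sections~\ref{sec:constr} and~\ref{sec:limit} construct $f$ and compute its ergodic decomposition, and Section~\ref{sec:proof} estimates the mass of balls.

\medskip\noindent\textbf{Conventions.} We write $\mathbb T=\mathbb R/\mathbb Z$. An annulus $\mathbb T\times J$, with $J$ an interval, carries the flat distance $|u-v|$ and the area $dx\,dy$. The symbol $|\cdot|$ also denotes one-dimensional Lebesgue measure and cardinality. The uniform probability on the circle $\mathbb T\times\{y\}$ is $\lambda_y$. \emph{Symplectic} means area and orientation preserving, and $\mathrm{Lip}(g)$ is the Lipschitz constant of $g$.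

\section{First examples and the upper bound}\label{sec:upper}

We use three consequences of the definition of $\mathsf d$.
\begin{itemize}
\item[(W1)] If $\xi_1,\xi_2$ are Borel maps from a probability space $(\Omega,\mathbb P)$ to $S$, then $\mathsf d(\xi_{1*}\mathbb P,\xi_{2*}\mathbb P)\le\sup d(\xi_1,\xi_2)$, because $(\xi_1,\xi_2)_*\mathbb P$ is a coupling.
\item[(W2)] If $\mu_1,\mu_2$ are carried by a compact set $Z\subset S$ and $\varphi:Z\to\mathbb R$ is $\Lambda$-Lipschitz, then $\int\varphi\,d\mu_1-\int\varphi\,d\mu_2\le\Lambda\,\mathsf d(\mu_1,\mu_2)$. Indeed every coupling $\mu$ is carried by $Z^2$, and the left side equals $\int(\varphi(x_1)-\varphi(x_2))\,d\mu$.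
\item[(W3)] If $\mu_1,\mu_2$ are carried by sets at distance $\ge\rho$ from each other, then $\mathsf d(\mu_1,\mu_2)\ge\rho$.
\end{itemize}
The map $\mathsf e$ is Borel on the Borel set where it is defined, as a pointwise limit of continuous maps into the compact metric space $\mathcal M(S)$. The function $\mu\mapsto\hat{\mathsf e}(B(\mu,\epsilon))$ is lower semicontinuous: if $\mu_j\to\mu$ then $1_{B(\mu,\epsilon)}\le\liminf_j1_{B(\mu_j,\epsilon)}$, and Fatou's lemma applies. So $\Phi_\epsilon$ is Borel. We also recall Weyl's theorem: if $\alpha$ is irrational, then for every $x\in\mathbb T$ the measures $\frac1n\sum_{k<n}\delta_{x+k\alpha}$ converge to the Lebesgue measure of $\mathbb T$.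

\begin{example}\label{ex:simple}
(a) If $\mathrm{Leb}$ is ergodic, then $\hat{\mathsf e}$ is the Dirac mass at $\mathrm{Leb}$, the ball about $\mathrm{Leb}$ has mass $1$, and both orders equal $-\infty$.

(b) If $f=\mathrm{id}$, then $\mathsf e(x)=\delta_x$ and $\mathsf d(\delta_x,\delta_{x'})=d(x,x')$. So $\hat{\mathsf e}(B(\delta_x,\epsilon))$ is the area of a ball of $S$, which lies between $c\epsilon^2$ and $C\epsilon^2$ uniformly in $x$. Then $\Phi_\epsilon(\delta_x)=\log(2|\log\epsilon|+O(1))/|\log\epsilon|\to0$ uniformly, and both orders vanish.

(c) For the twist $f(x,y)=(x+y,y)$ on $\mathbb T\times[0,1]$ we have $\mathsf e(x,y)=\lambda_y$ for irrational $y$, and $\mathsf d(\lambda_y,\lambda_{y'})=|y-y'|$ by (W1) and by (W2) with $\varphi=y$. Balls have mass between $\epsilon$ and $2\epsilon$, and both orders vanish.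
\end{example}

Polynomial masses give order $0$. A positive order requires the ergodic components to spread over the infinite-dimensional space $\mathcal M(S)$, and the size of this space at scale $\epsilon$ limits what is possible: a measure is known up to $\epsilon$ once its masses on about $\epsilon^{-2}$ cells are known approximately. The pointwise bound recalled in Section~\ref{sec:intro} does not by itself bound the $\limsup$ of the integrals, since exchanging the two needs a domination uniform in $\epsilon$. We argue directly.

\begin{lemma}\label{lem:cover}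
There is a constant $C$ such that for all small $\epsilon$ the space $\mathcal M(S)$ is covered by $N=N(\epsilon)$ Borel sets of $\mathsf d$-diameter $<\epsilon$, with $1\le\log N\le C\epsilon^{-2}|\log\epsilon|$.
\end{lemma}

\begin{proof}
By compactness, $S$ is a finite union of Lipschitz images of the unit square, so it has an $\frac\epsilon8$-net $x_1,\dots,x_M$ with $M\le C_1\epsilon^{-2}$. Let $\mu\in\mathcal M(S)$. Sending each point to the nearest $x_j$ of least index moves $\mu$ by at most $\frac\epsilon8$, by (W1), to a measure $\sum_jt_j\delta_{x_j}$. Let $Q=\lceil8M\operatorname{diam}(S)/\epsilon\rceil$. Round each $t_j$ down to a multiple of $1/Q$ and put the missing mass, a multiple of $1/Q$ that is at most $M/Q$, at $x_1$. The coupling that leaves the rounded masses in place and carries the remainders to $x_1$ costs at most $\operatorname{diam}(S)M/Q\le\frac\epsilon8$. So $\mu$ is within $\frac\epsilon4$ of one of the at most $(Q+1)^M$ probabilities on the net whose weights are multiples of $1/Q$. The closed balls of radius $\frac\epsilon4$ about them have diameter $\le\frac\epsilon2$, and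 $M\log(Q+1)\le C\epsilon^{-2}|\log\epsilon|$ since $Q=O(\epsilon^{-3})$. Repeating a set if necessary, we may take $N\ge3$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Fix a small $\epsilon$ and let $W(\mu)=|\log\hat{\mathsf e}(B(\mu,\epsilon))|\in[0,\infty]$. Let $u>0$. If a set $Z$ of the cover in Lemma~\ref{lem:cover} contains a $\mu$ with $W(\mu)\ge u$, then $Z\subset B(\mu,\epsilon)$ and $\hat{\mathsf e}(Z)\le e^{-u}$. These sets cover $\{W\ge u\}$, so $\hat{\mathsf e}\{W\ge u\}\le Ne^{-u}$. Since $\log^+W=\int_1^\infty1_{\{W\ge u\}}\,du/u$, splitting the integral at $u=\log N\ge1$ gives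
\[
\int\log^+W\,d\hat{\mathsf e}=\int_1^\infty\hat{\mathsf e}\{W\ge u\}\frac{du}u\le\int_1^{\log N}\frac{du}u+\int_{\log N}^\infty Ne^{-u}\,du=\log\log N+1 .
\]
So $\int\log W\,d\hat{\mathsf e}$ exists in $[-\infty,\infty)$ and is at most $2|\log\epsilon|+\log|\log\epsilon|+\log C+1$. Dividing by $|\log\epsilon|$ and letting $\epsilon\to0$ gives $\overline{\mathcal O}\mathcal E_{\mathrm{loc}}(f)\le2$. The statement on the supremum follows from this bound and Theorem~\ref{thm:A}.
\end{proof}

\section{The mechanism on small cases}\label{sec:idea}

This section motivates the objects of the proof; nothing in it is used later. Let $A=\mathbb T\times[0,1]$ and $R_\alpha(x,y)=(x+\alpha,y)$.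

\subsection{A conjugacy prescribes the statistics}
If $\alpha$ is irrational and $h$ is a symplectic diffeomorphism of $A$, then by Weyl's theorem $f=hR_\alpha h^{-1}$ has $\mathsf e(h(x,y))=h_*\lambda_y$. So $\hat{\mathsf e}$ is the law of $h_*\lambda_y$ for $y$ uniform in $[0,1]$, and the task is to choose $h$ so that the measures $h_*\lambda_y$ are far apart. Area preservation imposes the constraint $\int_0^1h_*\lambda_y\,dy=dx\,dy$.

\begin{example}\label{ex:grid}
Cut the unit square into two rows and four columns. Let $h_0$ exchange by translations the second cell of the upper row and the third cell of the lower row, and fix the other cells. The image of a circle in the upper row crosses columns $1,3,3,4$: it gives mass $\frac14$ to the left half of the square and $\frac34$ to the right half. The image of a circle in the lower row crosses columns $1,2,2,4$, with masses $\frac34$ and $\frac14$. The two distributions average to $\frac12,\frac12$, as the constraint demands. Let $\varphi(x,y)=-\operatorname{dist}(x,\{0,\frac12\})$ for $x\in[0,\frac12]$ and $\varphi(x,y)=\operatorname{dist}(x,\{\frac12,1\})$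 for $x\in[\frac12,1]$. It is $1$-Lipschitz on $A$, with mean $-\frac18$ across columns $1,2$ and $+\frac18$ across columns $3,4$. Its integrals against $h_{0*}\lambda_y$ are $+\frac1{16}$ for $y>\frac12$ and $-\frac1{16}$ for $y<\frac12$. By (W2), circles just above and just below height $\frac12$ now have images at distance at least $\frac18$. The map $h_0$ is discontinuous, but as a permutation of cells it is a product of three transpositions of adjacent cells, and each of these is realized off a small set by a smooth symplectic map (Section~\ref{sec:perm}).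
\end{example}

\subsection{One level of signs gives one scale}
Example~\ref{ex:grid} encodes one sign: which half is heavier. Cut the square into $4^k$ squares $C$ of side $2^{-k}$, choose a sign $\sigma_C$ for each, and let $M_\sigma$ have density $1+\frac12\sigma_C$ on the right half of $C$ and $1-\frac12\sigma_C$ on its left half. Cut $[0,1]$ into $2^{4^k}$ equal intervals $J_\sigma$ and choose $h$ with $h_*\lambda_y\approx M_\sigma$ for most $y\in J_\sigma$. Two words that differ in an eighth of the squares give measures at distance of order $2^{-k}$, and only a fraction $e^{-4^k/4}$ of the words is closer than that to a given word (Lemmas~\ref{lem:sep} and~\ref{lem:hamming}). At the scale $\epsilon\approx2^{-k}$, balls have mass about $\exp(-c\epsilon^{-2})$, matching Theorem~\ref{thm:B}.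

This works at one scale only. All $M_\sigma$ give mass $4^{-k}$ to each square, so coupling them square by square shows that they are within $\sqrt2\,2^{-k}$ of each other: at larger scales they lie in one ball. At much smaller scales, (W1) gives $\mathsf d(h_*\lambda_y,h_*\lambda_{y'})\le\mathrm{Lip}(h)|y-y'|$, so balls have mass at least $\epsilon/\mathrm{Lip}(h)$. To obtain a long range of good scales we superpose independent signs at all levels $k=1,\dots,K$, with weights $\beta_k$. The weights must be summable to keep the density positive. Level $k$ then separates at scale $\beta_k2^{-k}$, so they must decay slowly: with $\beta_k\approx2^{-k}$ the bound $e^{-4^k/4}$ would hold at scale $4^{-k}$ and give only exponent $1$. We take $\beta_k=1/(4k^2)$. The decisive feature is that the scale at which level $k$ acts does not depend on $K$: the upper end of the good range is known before one decides how far down the range goes.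

\subsection{Gaps, and how to interlace them}
For a smooth $h$ the order is at most $0$ by the Lipschitz bound above, so a limit process is needed. In the Anosov--Katok scheme one takes $H_n=h_1\cdots h_n$ and $g_n=H_nR_{\alpha_{n+1}}H_n^{-1}$ with rational $\alpha_n=p_n/q_n$. If $h_n$ commutes with $R_{\alpha_n}$, then $g_{n-1}=H_nR_{\alpha_n}H_n^{-1}$, and $g_n$ is smoothly close to $g_{n-1}$ as soon as $\alpha_{n+1}$ is close enough to $\alpha_n$, however wild $h_n$ is. The price is that $q_{n+1}$ is very large, with no control on its size, and $h_{n+1}$ acts inside cells of width $1/q_{n+1}$. So stage $n+1$ separates measures only at scales far below those treated by stage $n$.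

The gap can be a real loss. Suppose $H_n\to H$ uniformly, and let $\mu_y=H_*\lambda_y$, $L=\mathrm{Lip}(H_n)$, $\tau=\sup|H-H_n|$. Then $\mathsf d(\mu_y,\mu_{y'})\le2\tau+L|y-y'|$ by (W1). If $3\tau\le\epsilon\le1/(3L)$, the ball $B(\mu_y,\epsilon)$ contains all $\mu_{y'}$ with $|y-y'|<\epsilon^2$, so $\Phi_\epsilon(\mu_y)\le\log(2|\log\epsilon|)/|\log\epsilon|$. Such $\epsilon$ exist whenever the later cells are so small that $9L\tau\le1$.

Now run the scheme in two disjoint annuli, alternately. When annulus $1$ finishes a stage, the upper end of its next good range is known, hence so is its gap. Annulus $2$ is waiting with the upper end of its own range already fixed above that gap, and it chooses $K$ so large that its range extends below the gap. The gap of annulus $2$ then lies lower still, and annulus $1$ covers it in the same way at the next turn. At every small scale one of the two annuli is good, which makes the lower order positive. With many annuli of small area, all but one are good at each scale (Figure~\ref{fig:interlace}), and the loss is the area of one annulus.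

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=0.8,yscale=0.75]
\draw[->] (0,0.2) -- (13.6,0.2) node[below left] {$|\log\epsilon|$};
\node[left] at (0,3) {annulus $1$};
\node[left] at (0,2) {annulus $2$};
\node[left] at (0,1) {annulus $3$};
\draw[ultra thick] (0.5,3) -- (2,3) (3,3) -- (8,3) (9,3) -- (13.4,3);
\draw[ultra thick] (1,2) -- (4,2) (5,2) -- (10,2) (11,2) -- (13.4,2);
\draw[ultra thick] (0.2,1) -- (6,1) (7,1) -- (12,1) (13,1) -- (13.4,1);
\draw[dotted] (2,3) -- node[above] {$1$} (3,3) (8,3) -- node[above] {$4$} (9,3);
\draw[dotted] (4,2) -- node[above] {$2$} (5,2) (10,2) -- node[above] {$5$} (11,2);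
\draw[dotted] (6,1) -- node[above] {$3$} (7,1) (12,1) -- node[above] {$6$} (13,1);
\end{tikzpicture}
\caption{Interlaced scales for three annuli; $\epsilon$ decreases to the right. Thick segments are the ranges of scales on which an annulus is controlled. Dotted gaps are the uncontrolled ranges, labeled by the time at which they are produced. Each gap lies to the right of all earlier gaps, so a vertical line meets at most one gap.}
\label{fig:interlace}
\end{figure}

\section{Permuting cells by symplectic maps}\label{sec:perm}

For a smooth function $F$ on an open subset of the plane, the Hamiltonian field $X_F=(-\partial_yF,\partial_xF)$ is divergence free and tangent to the levels of $F$, so its flow is symplectic and preserves $F$. For a smooth function $\gamma$ of one variable, $X_{\gamma\circ F}=\gamma'(F)X_F$.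

Two adjacent cells are exchanged by the half-turn about the center of their union. In a disc, a half-turn is cut off near the boundary by letting the rotation angle depend on the radius. In a rectangle we replace the circles by symmetric closed curves that fill it, and we reparametrize the Hamiltonian so that all curves are traversed in the same time.

\begin{lemma}\label{lem:halfturn}
Let $P=[-\xi,\xi]\times[-\zeta,\zeta]$ and $\kappa>0$. There is a symplectic diffeomorphism $g$ of $\mathbb R^2$, compactly supported in $\operatorname{int}P$, with $\operatorname{area}\{z\in P:g(z)\ne-z\}<\kappa$.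
\end{lemma}

\begin{proof}
Let $V=4\xi\zeta$ be the area of $P$; we may assume $\kappa<V$. Let $F(x,y)=(1-x^2/\xi^2)(1-y^2/\zeta^2)$ on $\operatorname{int}P$, and use polar coordinates $(r,\omega)$. For $r>0$,
\[
\partial_rF=-\frac{2r\cos^2\omega}{\xi^2}\Big(1-\frac{y^2}{\zeta^2}\Big)-\frac{2r\sin^2\omega}{\zeta^2}\Big(1-\frac{x^2}{\xi^2}\Big)<0,
\]
and along each ray $F$ decreases from $1$ at the origin to $0$ at $\partial P$. By the implicit function theorem, for $c\in(0,1)$ the level $\{F=c\}$ is a closed curve $r=r(c,\omega)$ with $r$ smooth and $\partial_cr=1/\partial_rF$. The area $\mathcal A(c)=\operatorname{area}\{F>c\}=\frac12\int_0^{2\pi}r(c,\omega)^2\,d\omega$ is smooth, with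
\[
\mathcal A'(c)=\int_0^{2\pi}\frac r{\partial_rF}\,d\omega<0,
\]
and $\mathcal A$ maps $(0,1)$ onto $(0,V)$. Along an orbit of $X_F$ the angular speed is $\dot\omega=(x\dot y-y\dot x)/r^2=(x\partial_xF+y\partial_yF)/r^2=\partial_rF/r$, which does not vanish. So each level is one periodic orbit, of minimal period $\int_0^{2\pi}r\,|\partial_rF|^{-1}d\omega=|\mathcal A'(c)|$.

Put $G=\mathcal A\circ F$ on $\operatorname{int}P\setminus\{0\}$. Since $X_G=\mathcal A'(F)X_F$, the flow $\varphi_t$ of $X_G$ has minimal period $1$ on every level. As $G$ is even, $X_G$ is odd, and $\varphi_t(-z)=-\varphi_t(z)$ by uniqueness of solutions. The points $z\ne-z$ lie on the same level, so $-z=\varphi_\tau(z)$ with $0<\tau<1$. Then $z=-\varphi_\tau(z)=\varphi_\tau(-z)=\varphi_{2\tau}(z)$, so $2\tau$ is an integer and $\tau=\frac12$. Thus $\varphi_{1/2}=-\mathrm{id}$.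

Choose $V-\kappa<v_0<v_1<V$ and a smooth $\vartheta:(0,V)\to[0,1]$ with $\vartheta=1$ on $(0,v_0]$ and $\vartheta=0$ on $[v_1,V)$. Let $\gamma$ be a primitive of $\vartheta$. The field of $\gamma\circ G$ is $\vartheta(G)X_G$ and $G$ is constant along its orbits, so its time-$\frac12$ map is $g(z)=\varphi_{\vartheta(G(z))/2}(z)$, and it is symplectic. It equals $-\mathrm{id}$ on the punctured neighborhood $\{G\le v_0\}$ of the origin, so it extends smoothly by $g(0)=0$. It is the identity on $\{G\ge v_1\}$, whose complement has compact closure $\{F\ge\mathcal A^{-1}(v_1)\}$ in $\operatorname{int}P$; extend it by the identity outside $P$. Finally $\operatorname{area}\{G>v_0\}=V-v_0<\kappa$.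
\end{proof}

\begin{lemma}\label{lem:perm}
Let a closed rectangle $R$ be divided into a grid of finitely many congruent cells, let $\pi$ be a permutation of the cells, and let $\kappa>0$. There are a symplectic diffeomorphism $g$ of $\mathbb R^2$, compactly supported in $\operatorname{int}R$, and a Borel set $\Omega\subset R$ of area $<\kappa$ such that $g(C\setminus\Omega)\subset\pi(C)$ for every cell $C$.
\end{lemma}

\begin{proof}
The transpositions along the edges of a connected graph generate the symmetric group of its vertices, so $\pi=\pi_N\cdots\pi_1$ with each $\pi_j$ a transposition of two adjacent cells; if $N=0$ take $g=\mathrm{id}$. The union $P_j$ of these two cells is a rectangle, and the half-turn about its center exchanges them. Let $g_j$ be given by Lemma~\ref{lem:halfturn} on $P_j$ with $\kappa/N$ in place of $\kappa$, and let $\Omega_j\subset P_j$ be the set where $g_j$ differs from the half-turn. Put $g=g_N\cdots g_1$, and let $\Omega$ be the union of the grid lines and of the sets $(g_{j-1}\cdots g_1)^{-1}\Omega_j$. Its area is $<\kappa$ because the $g_j$ preserve area. A point outside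 $\Omega_j$ in the interior of a cell $C'$ is sent by $g_j$ into the interior of $\pi_j(C')$: it is fixed if $C'\not\subset P_j$ and undergoes the half-turn otherwise. Induction on $j$ gives the claim.
\end{proof}

\section{Signs at all levels}\label{sec:block}

Fix an integer $q\ge1$, put $s=1/q$, let $J$ be a compact interval of length $\delta>0$, and let $R=[0,s]\times J$ and $m=\min(s,\delta)\le1$. The \emph{level-$k$ rectangles} are the $4^k$ rectangles of size $s2^{-k}\times\delta2^{-k}$ that tile $R$. Each such $C$ has a left half $C^-$ and a right half $C^+$, each a union of two level-$(k+1)$ rectangles. Put $\beta_k=1/(4k^2)$, so that $\sum_k\beta_k=\pi^2/24<\frac12$. For $K\ge1$ let $\Sigma_K=\prod_{k=1}^K\{\pm1\}^{4^k}$ be the set of choices of a sign $\sigma_C$ for each rectangle $C$ of level $\le K$. For $\sigma\in\Sigma_K$ let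
\[
\rho_\sigma=1+\sum_{k=1}^K\beta_k\sum_{C\text{ of level }k}\sigma_C\,(1_{C^+}-1_{C^-}),\qquad M_\sigma=\frac{\rho_\sigma\,dx\,dy}{s\delta}.
\]
Almost every point lies in exactly one half-rectangle of each level, so $\rho_\sigma\ge\frac12$ almost everywhere. Each $1_{C^+}-1_{C^-}$ has integral zero, so $M_\sigma$ is a probability on $R$. Each $\sigma_C$ averages to zero over $\Sigma_K$, so the average of the $M_\sigma$ is the uniform probability on $R$. This last property is the constraint of area preservation, and it is exactly what makes the counting in the next proof close up.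

\begin{lemma}[realization]\label{lem:real}
Let $K\ge1$ and $\kappa\in(0,1)$. There are a symplectic diffeomorphism $h$ compactly supported in $\operatorname{int}R$, a division of $J$ into intervals $J_\sigma$ $(\sigma\in\Sigma_K)$ of equal length, and a Borel set $Y\subset J$ with $|Y|\le\kappa\delta$, such that for every $y\in J_\sigma\setminus Y$ and every $1$-Lipschitz $\varphi:R\to[-1,1]$,
\[
\Big|\frac1s\int_0^s\varphi(h(x,y))\,dx-\int\varphi\,dM_\sigma\Big|\le4\kappa .
\]
\end{lemma}

\begin{proof}
Take $K'\ge K+1$ such that the level-$K'$ rectangles, denoted $E$, have diameter $\le\kappa$. Each $\rho_\sigma$ is a rational constant on the interior of each $E$, so $M_\sigma(E)$ is a positive rational. Let $X$ be a multiple of $2^{K'}$ such that all $XM_\sigma(E)$ are integers. Let the $J_\sigma$ be consecutive intervals of length $\delta/|\Sigma_K|$. Divide each strip $[0,s]\times J_\sigma$ into $2^{K'}$ equal rows and each row into $X$ equal cells. The cells form a grid of $R$ with $2^{K'}|\Sigma_K|$ rows and $X$ columns. Each $E$ is a block of $|\Sigma_K|$ rows and $X2^{-K'}$ columns, so it contains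 $X|\Sigma_K|2^{-K'}$ cells.

In each row of the strip $\sigma$, assign $XM_\sigma(E)$ cells to $E$, for every $E$. This uses all $X$ cells of the row since $\sum_EM_\sigma(E)=1$. The total number of cells assigned to $E$ is
\[
2^{K'}X\sum_\sigma M_\sigma(E)=2^{K'}X|\Sigma_K|4^{-K'}=X|\Sigma_K|2^{-K'},
\]
the number of cells in $E$. So there is a permutation $\pi$ of the cells that sends the cells assigned to $E$ onto the cells contained in $E$. Let $h$ and $\Omega$ be given by Lemma~\ref{lem:perm} for $\pi$, with $\operatorname{area}\Omega<\kappa^2s\delta$. Let $Y$ consist of the heights of the row boundaries and of the $y$ with $|\{x:(x,y)\in\Omega\}|>\kappa s$. By Fubini's theorem and Markov's inequality, $|Y|\le\kappa^2s\delta/(\kappa s)=\kappa\delta$.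

Fix points $z_E\in E$ and let $y\in J_\sigma\setminus Y$. Let $E(x)$ be the rectangle to which the cell of $(x,y)$ is assigned. It equals $E$ on a proportion $M_\sigma(E)$ of $[0,s]$, so $\frac1s\int_0^s\varphi(z_{E(x)})\,dx=\sum_EM_\sigma(E)\varphi(z_E)$. If $(x,y)\notin\Omega$ then $h(x,y)\in E(x)$ and $|\varphi(h(x,y))-\varphi(z_{E(x)})|\le\kappa$. On the remaining proportion $\le\kappa$ of the $x$ this difference is at most $2$. So the first integral in the lemma is within $3\kappa$ of $\sum_EM_\sigma(E)\varphi(z_E)$, and the second is within $\kappa$ of it.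
\end{proof}

To see level $k$ alone, we compare words that agree at all other levels. Then the other levels cancel exactly in $M_\sigma-M_{\sigma'}$, and nothing is lost, because the counting can be done for each fixed choice of the other signs.

\begin{lemma}[separation]\label{lem:sep}
Let $1\le k\le K$, and let $\sigma,\sigma'\in\Sigma_K$ agree at all levels other than $k$ and differ at $D\ge4^k/8$ rectangles of level $k$. There is a $1$-Lipschitz function $\varphi:\mathbb T\times J\to[-1,1]$, $s$-periodic in $x$, with $\int\varphi\,dM_\sigma-\int\varphi\,dM_{\sigma'}\ge\beta_km2^{-k}/128$.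
\end{lemma}

\begin{proof}
On a level-$k$ rectangle $C$ with $\sigma_C\ne\sigma'_C$ set $\varphi=\pm\sigma_C\operatorname{dist}(\cdot,\partial C^\pm)$ on $C^\pm$. Set $\varphi=0$ on the other level-$k$ rectangles and extend $s$-periodically to $\mathbb R\times J$. Call \emph{pieces} the halves $C^\pm$ of all level-$k$ rectangles and their translates. On each piece $\varphi$ is $1$-Lipschitz and bounded in absolute value by the distance to the boundary of the piece; in particular $|\varphi|\le s\le1$. If $u,v$ lie in no common piece, the segment $[u,v]$ contains a point $p$ on the boundary of a piece containing $u$. This $p$ is interior to no piece, so $|\varphi(u)|\le|u-p|$ and $|\varphi(v)|\le|p-v|$, and $|\varphi(u)-\varphi(v)|\le|u-v|$. Being $1$-periodic, $\varphi$ descends to a $1$-Lipschitz function on $\mathbb T\times J$.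

In a rectangle with sides $\ell\le L$, the points at distance $\ge\ell/4$ from the boundary form a rectangle of area $\frac\ell2(L-\frac\ell2)\ge\frac{\ell L}4$, so the mean distance to the boundary is at least $\ell/16$. The pieces have short side $\ge m2^{-k}/2$. Hence $\int_C|\varphi|\ge s\delta4^{-k}\cdot m2^{-k}/32$ when $\sigma_C\ne\sigma_C'$. The density of $M_\sigma-M_{\sigma'}$ is $\frac{2\beta_k}{s\delta}\sum_{\sigma_C\ne\sigma'_C}\sigma_C(1_{C^+}-1_{C^-})$, which has the sign of $\varphi$. Therefore
\[
\int\varphi\,d(M_\sigma-M_{\sigma'})=\frac{2\beta_k}{s\delta}\sum_{\sigma_C\ne\sigma'_C}\int_C|\varphi|\ge2\beta_kD4^{-k}\,\frac{m2^{-k}}{32}\ge\frac{\beta_km2^{-k}}{128}.\qedhere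
\]
\end{proof}

\begin{lemma}[counting]\label{lem:hamming}
If any two words of a set $\mathcal W\subset\{\pm1\}^N$ differ in fewer than $N/8$ places, then $|\mathcal W|\le2^Ne^{-N/4}$.
\end{lemma}

\begin{proof}
Comparing with one word of $\mathcal W$ gives $|\mathcal W|\le V:=\sum_{j\le N/8}\binom Nj$. By the binomial theorem, $1\ge\sum_{j\le N/8}\binom Nj(\frac18)^j(\frac78)^{N-j}\ge(\frac78)^N7^{-N/8}V$. So $V\le\big(8\,(1+\frac17)^7\big)^{N/8}\le(8e)^{N/8}$, and $2^{-N}V\le(e/32)^{N/8}\le e^{-N/4}$ since $e^3<32$.
\end{proof}

The next proposition is the only result of this section used later. In the construction, $\Theta$ will be the composition of a chart with the conjugacies of the earlier stages, and $\Lambda$ measures how much $\Theta$ contracts. The radius in \eqref{eq:block} does not depend on $K$.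

\begin{proposition}\label{prop:block}
Let $q,J,\delta,m$ be as above and $K\ge1$. There is a symplectic diffeomorphism $h$ of $\mathbb T\times J$ that commutes with the rotation by $1/q$, maps each cell $[\frac jq,\frac{j+1}q]\times J$ to itself and is the identity near its boundary, and has the following property. If $\Theta:\mathbb T\times J\to S$ is continuous and $|u-v|\le\Lambda\,d(\Theta u,\Theta v)$ for all $u,v$, then for all $\mu\in\mathcal M(S)$ and $1\le k\le K$,
\begin{equation}\label{eq:block}
\Big|\Big\{y\in J:\ \mathsf d\big((\Theta h)_*\lambda_y,\mu\big)<\frac{m2^{-k}}{2048\,\Lambda k^2}\Big\}\Big|\le2\delta\,e^{-4^k/4}.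
\end{equation}
\end{proposition}

\begin{proof}
Take $h,J_\sigma,Y$ from Lemma~\ref{lem:real} with $\kappa=\min(e^{-4^K},\beta_Km2^{-K}/2048)$ and extend $h$ from $R$ by $s$-periodicity. The two terms in $\kappa$ make the exceptional heights and the approximation error negligible at the finest level $K$, hence at every level. Fix $\Theta,\mu,k$, let $U$ be the set in \eqref{eq:block}, and write $\nu_y=(\Theta h)_*\lambda_y$.

Let $y\in J_\sigma\setminus Y$ and $y'\in J_{\sigma'}\setminus Y$ with $\sigma,\sigma',\varphi$ as in Lemma~\ref{lem:sep}. By periodicity $\int\varphi\,d(h_*\lambda_y)=\frac1s\int_0^s\varphi(h(x,y))\,dx$, and the same holds for $y'$. Since $8\kappa\le\beta_Km2^{-K}/256\le\beta_km2^{-k}/256$, Lemmas~\ref{lem:real} and~\ref{lem:sep} give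
\[
\int\varphi\,d(h_*\lambda_y)-\int\varphi\,d(h_*\lambda_{y'})\ge\frac{\beta_km2^{-k}}{128}-8\kappa\ge\frac{\beta_km2^{-k}}{256}=\frac{m2^{-k}}{1024\,k^2}.
\]
The map $\Theta$ is injective and $\varphi\circ\Theta^{-1}$ is $\Lambda$-Lipschitz on the compact set $\Theta(\mathbb T\times J)$. By (W2), $\mathsf d(\nu_y,\nu_{y'})\ge m2^{-k}/(1024\Lambda k^2)$.

Two heights $y,y'\in U$ satisfy the opposite strict inequality, by the triangle inequality. Call $\sigma$ \emph{present} if $J_\sigma$ meets $U\setminus Y$. For each fixed choice of the signs at the levels other than $k$, the level-$k$ words of the present $\sigma$ differ pairwise in fewer than $4^k/8$ places, so by Lemma~\ref{lem:hamming} they form a fraction at most $e^{-4^k/4}$ of $\{\pm1\}^{4^k}$. Hence a fraction at most $e^{-4^k/4}$ of $\Sigma_K$ is present. The $J_\sigma$ have equal lengths, so $|U\setminus Y|\le\delta e^{-4^k/4}$, and $|Y|\le\delta e^{-4^K}\le\delta e^{-4^k/4}$.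
\end{proof}

\section{The interlaced construction}\label{sec:constr}

\subsection{Thin annuli that almost fill the surface}

\begin{lemma}\label{lem:annuli}
Let $\eta\in(0,1)$. There are finitely many annuli $A_i=\mathbb T\times[0,w_i]$, $1\le i\le I$, smooth embeddings $\psi_i:A_i\to\operatorname{int}S$ with disjoint images, which extend to embeddings of neighborhoods of $A_i$ in $\mathbb T\times\mathbb R$ and carry $dx\,dy$ to $\mathrm{Leb}$, and numbers $0<a_i<a_i'<b_i'<b_i<w_i$ with
\begin{equation}\label{eq:areas}
\sum_i(b_i'-a_i')\ge1-\frac\eta4,\qquad\max_i(b_i'-a_i')\le\frac\eta4 .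
\end{equation}
\end{lemma}

\begin{proof}
In a rectangular chart $(u,v)$ write $\mathrm{Leb}=\rho\,du\,dv$ with $\rho>0$ smooth, and put $u'=\int_{u_0}^u\rho(t,v)\,dt$. The map $(u,v)\mapsto(u',v)$ is injective with Jacobian $\rho$, so $(u',v)$ is a chart in which $\mathrm{Leb}=du'\,dv$. Cover $\operatorname{int}S$ by countably many open sets $U_j$, each a round disc with closure inside such a chart; then $\mathrm{Leb}(\partial U_j)=0$. The sets $V_j=U_j\setminus\bigcup_{l<j}\overline{U_l}$ are open and disjoint. A point of $\operatorname{int}S$ whose first index is $j$ lies in $V_j$ or in some $\partial U_l$, so the $V_j$ have total measure $1$. By Vitali's covering theorem, an open subset of $\mathbb R^2$ is, up to a null set, a countable union of disjoint closed round discs of diameter below any prescribed bound. Applying this to each $V_j$, we find finitely many disjoint closed discs in $\operatorname{int}S$ with areas $v_i\le\eta/4$ and $\sum_{i\le I}v_i>1-\eta/8$.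

In the $i$-th disc, with center $o_i$, let $\Psi_i(x,y)=o_i+\sqrt{y/\pi}\,(\cos2\pi x,\sin2\pi x)$ for $0<y<v_i$. In polar coordinates $r^2=y/\pi$ and $\omega=2\pi x$, so $r\,dr\,d\omega=dx\,dy$. Choose $\gamma>0$ with $6\gamma<\min_iv_i$ and $6\gamma I\le\eta/8$, and put $\psi_i(x,y)=\Psi_i(x,y+\gamma)$, $w_i=v_i-2\gamma$, $a_i=\gamma$, $a_i'=2\gamma$, $b_i'=w_i-2\gamma$, $b_i=w_i-\gamma$. Then $b_i'-a_i'=v_i-6\gamma$, which gives \eqref{eq:areas}.
\end{proof}

Each $\psi_i$ is bi-Lipschitz onto its image. It is Lipschitz because its derivative is bounded. If $|u_j-v_j|/d(\psi_iu_j,\psi_iv_j)\to\infty$, then by injectivity a subsequence of $u_j,v_j$ converges to a common point, near which $\psi_i^{-1}$ is smooth, a contradiction. Whether $\psi_i$ preserves the orientation is irrelevant, since we only conjugate by it.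

The three nested bands have different roles. The construction takes place in $\mathbb T\times[a_i,b_i]$. The collar outside it serves to glue with the identity. The estimates are made on the core $\mathbb T\times[a_i',b_i']$, whose margin keeps small balls from catching ergodic components that come from elsewhere and could have polynomial mass. To rotate the band and fix the boundary, choose a smooth $\chi_i:[0,w_i]\to[0,1]$ equal to $1$ on $[a_i,b_i]$ and to $0$ near $0$ and $w_i$, and let
\[
T_t(x,y)=(x+t\chi_i(y),y).
\]
This is a symplectic flow on $A_i$ that preserves each circle, is the rotation by $t$ on $\mathbb T\times[a_i,b_i]$, and is the identity near $\partial A_i$.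

Theorem~\ref{thm:A} will follow from the next statement. To measure smooth distances on $A=\mathbb T\times[0,w]$, note that every map $g$ below has a preferred lift $\tilde g$ to $\mathbb R\times[0,w]$ commuting with $(x,y)\mapsto(x+1,y)$: the formula above for $T_t$, the lift preserving each cell for the maps of Proposition~\ref{prop:block}, and compositions and inverses of these. We write $\|g-g'\|_{C^l}$ for the $C^l$ norm of $\tilde g-\tilde g'$, a function $A\to\mathbb R^2$.

\begin{proposition}\label{prop:main}
Let $\psi_i,a_i,a_i',b_i',b_i$ be as in Lemma~\ref{lem:annuli}, without assuming \eqref{eq:areas}. Let $\theta>0$ and $l_0\in\mathbb N$. There are smooth symplectic diffeomorphisms $f_i$ of $A_i$, equal to the identity near $\partial A_i$, with $\|f_i-\mathrm{id}\|_{C^{l_0}}\le\theta$, such that the map $f$ equal to $\psi_if_i\psi_i^{-1}$ on $\psi_i(A_i)$ and to the identity elsewhere satisfies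
\[
\underline{\mathcal O}\mathcal E_{\mathrm{loc}}(f)\ge2\Big(\sum_i(b_i'-a_i')-\max_i(b_i'-a_i')\Big).
\]
\end{proposition}

\subsection{One stage in one annulus}
We drop the index $i$. For $n\ge1$ we construct rationals $\alpha_n=p_n/q_n$ (not necessarily reduced), finite divisions $\mathcal P_n$ of $[a,b]$ into compact intervals, symplectic diffeomorphisms $h_n$ of $A$, and numbers $\epsilon_n^+>\epsilon_n^->0$. Put $H_0=\mathrm{id}$ and $H_n=h_1\cdots h_n$. The \emph{cells of stage $n$} are the sets $[\frac j{q_n},\frac{j+1}{q_n}]\times J$, $J\in\mathcal P_n$. Start with $p_1=0$, $q_1=1$, $\mathcal P_1=\{[a,a'],[a',b'],[b',b]\}$.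

\medskip\noindent\textbf{Opening stage $n$.} Suppose $H_{n-1},q_n,\mathcal P_n$ are known, and $\epsilon^-_{n-1}$ if $n\ge2$. Let $m_n$ be the minimum of $1/q_n$ and of the lengths of the intervals of $\mathcal P_n$. Let $\Lambda_n\ge1$ satisfy $|u-v|\le\Lambda_n\,d(\psi H_{n-1}u,\psi H_{n-1}v)$ on $A$; it exists since $\psi^{-1}$ and $H_{n-1}^{-1}$ are Lipschitz. Put
\[
r_{n,k}=\frac{m_n2^{-k}}{4096\,\Lambda_nk^2},
\]
which is less than $1$ and decreases to $0$ as $k\to\infty$. Choose $k_n\ge2$ such that
\begin{equation}\label{eq:k0}
\frac{4^k}8\ \ge\ r_{n,k+1}^{-(2-1/n)}\qquad\text{for all }k\ge k_n,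
\end{equation}
and such that $\epsilon_n^+:=r_{n,k_n}$ is less than $\epsilon^-_{n-1}$ if $n\ge2$. Condition \eqref{eq:k0} can be met because the ratio of the left side to the right side is a constant times $2^{k/n}(k+1)^{-2(2-1/n)}$, which tends to infinity: beyond level $k_n$, the losses $\Lambda_n/m_n$ and $k^2$ cost at most $1/n$ in the exponent. Until stage $n$ is closed, $\epsilon_n^+$ is the \emph{pending scale} of the annulus. It is fixed before $h_n$ is chosen.

\medskip\noindent\textbf{Closing stage $n$.}
\begin{itemize}
\item[(a)] Choose $K_n>k_n$ so large that $\epsilon_n^-:=r_{n,K_n}$ is less than $1/n$ and less than the current pending scales of \emph{all} annuli.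
\item[(b)] For each $J\in\mathcal P_n$ apply Proposition~\ref{prop:block} with $q_n,J,K_n$. Let $h_n$ be the union of these maps on $\mathbb T\times[a,b]$ and the identity elsewhere. It is smooth and symplectic, maps each cell of stage $n$ to itself, and is the identity off $\mathbb T\times(a,b)$. It commutes with $T_{\alpha_n}$: on $\mathbb T\times[a,b]$ the latter is the rotation by $p_n/q_n$, and the complement is $T_{\alpha_n}$-invariant and fixed by $h_n$. Hence
\begin{equation}\label{eq:AK}
H_nT_{\alpha_n}H_n^{-1}=H_{n-1}T_{\alpha_n}H_{n-1}^{-1}.
\end{equation}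
\item[(c)] Choose a multiple $q_{n+1}$ of $q_n$, put $\alpha_{n+1}=\alpha_n+1/q_{n+1}$, so that $p_{n+1}=p_nq_{n+1}/q_n+1$, and choose a refinement $\mathcal P_{n+1}$ of $\mathcal P_n$, such that
\begin{itemize}
\item[(c1)] $\|H_nT_{\pm\alpha_{n+1}}H_n^{-1}-H_nT_{\pm\alpha_n}H_n^{-1}\|_{C^{n+l_0}}\le\theta2^{-n}$;
\item[(c2)] $1/q_{n+1}\le2^{-n}/(nq_n)$;
\item[(c3)] $\mathrm{Lip}(\psi H_n)\,\big(1/q_{n+1}+\operatorname{mesh}\mathcal P_{n+1}\big)\le2^{-n-1}\epsilon_n^-$.
\end{itemize}
All three hold for $q_{n+1}$ large and small mesh. For (c1), the map $(t,z)\mapsto H_nT_tH_n^{-1}(z)$ is smooth and $A$ is compact, so $t\mapsto H_nT_tH_n^{-1}$ is continuous in every $C^l$ norm.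
\end{itemize}
Then open stage $n+1$ at once, which gives the annulus its new pending scale $\epsilon^+_{n+1}<\epsilon_n^-$.

Condition (c1) gives smooth convergence of the maps, (c2) makes the limit angle irrational, and (c3) keeps the later stages from disturbing what stage $n$ achieved at scales $\ge\epsilon_n^-$.

\subsection{The order of the choices}
First open stage $1$ in all annuli. Then, at times $t=1,2,\dots$, close the current stage of the annulus $i\equiv t\pmod I$ and open its next stage. At each time every annulus has a pending scale, so (a) makes sense. For each $i$,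
\[
\epsilon^+_{i,1}>\epsilon^-_{i,1}>\epsilon^+_{i,2}>\epsilon^-_{i,2}>\cdots\to0 ,
\]
so every $\epsilon\in(0,\epsilon^+_{i,1}]$ lies in exactly one \emph{good range} $[\epsilon^-_{i,n},\epsilon^+_{i,n}]$ or \emph{gap} $(\epsilon^+_{i,n+1},\epsilon^-_{i,n})$ of annulus $i$.

\begin{lemma}\label{lem:interlace}
The gaps, over all annuli and all stages, are pairwise disjoint. Hence every $\epsilon\in(0,\min_i\epsilon^+_{i,1})$ lies in a good range of every annulus except at most one.
\end{lemma}

\begin{proof}
One gap is produced at each time. Let $(\epsilon^+_{i,n+1},\epsilon^-_{i,n})$ be produced at time $t$ and let $t'>t$. At time $t'$ the pending scale of annulus $i$ is $\epsilon^+_{i,n'}$ with $n'\ge n+1$, so it is at most $\epsilon^+_{i,n+1}$. By (a), the upper end of the gap produced at time $t'$ is below this pending scale, so that gap lies below the gap produced at time $t$.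
\end{proof}

\section{The limit map and its ergodic decomposition}\label{sec:limit}

The conjugacies $H_n$ converge only uniformly, and we do not claim that the limit is injective. A continuous area-preserving semiconjugacy is enough to compute $\hat{\mathsf e}$.

\begin{lemma}\label{lem:limit}
Fix an annulus $i$, drop its index except in $f_i$, and put $g_n=H_nT_{\alpha_{n+1}}H_n^{-1}$ for $n\ge0$.
\begin{itemize}
\item[(i)] $g_n$ converges in every $C^l$ norm to a smooth symplectic diffeomorphism $f_i$ of $A$, equal to the identity near $\partial A$, with $\|f_i-\mathrm{id}\|_{C^{l_0}}\le\theta$.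
\item[(ii)] $\alpha=\lim\alpha_n$ exists and is irrational.
\item[(iii)] $H_n$ converges uniformly to a continuous $H:A\to A$, and $\sup_zd(\psi H(z),\psi H_n(z))\le\epsilon_n^-$ for $n\ge1$.
\item[(iv)] $f_iH=HT_\alpha$ and $H_*(dx\,dy)=dx\,dy$.
\item[(v)] Off $\mathbb T\times(a,b)$ we have $H=\mathrm{id}$ and $f_i=T_\alpha$. The map $H$ sends $\mathbb T\times[a,b]$ and $\mathbb T\times[a',b']$ into themselves, and $f_i$ maps $\mathbb T\times(a,b)$ onto itself.
\end{itemize}
\end{lemma}

\begin{proof}
(i) We have $g_0=T_0=\mathrm{id}$ and, by \eqref{eq:AK}, $g_{n-1}^{\pm1}=H_nT_{\pm\alpha_n}H_n^{-1}$. So (c1) reads $\|g_n^{\pm1}-g_{n-1}^{\pm1}\|_{C^{n+l_0}}\le\theta2^{-n}$. For each $l$ the increments with $n\ge l$ are summable in $C^l$, so $g_n$ and $g_n^{-1}$ converge in every $C^l$ norm to smooth maps $A\to A$. Passing to the limit in $g_ng_n^{-1}=g_n^{-1}g_n=\mathrm{id}$ shows that the limits are inverse to each other, and the Jacobian determinant $1$ passes to the $C^1$ limit. All $g_n$ are the identity on the neighborhood of $\partial A$ where $\chi=0$. Finally $\|f_i-g_0\|_{C^{l_0}}\le\sum_{n\ge1}\theta2^{-n}=\theta$.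

(ii) By (c2) and $q_l\ge q_n$ for $l\ge n$,
\[
0<\alpha-\frac{p_n}{q_n}=\sum_{l\ge n}\frac1{q_{l+1}}\le\sum_{l\ge n}\frac{2^{-l}}{lq_l}\le\frac1{nq_n}.
\]
If $\alpha=p'/q'$, this nonzero difference is at least $1/(q'q_n)$, which is impossible for $n>q'$.

(iii) The points $z$ and $h_{l+1}(z)$ are equal or lie in one cell of stage $l+1$, of diameter at most $1/q_{l+1}+\operatorname{mesh}\mathcal P_{l+1}$. By (c3), $d(\psi H_{l+1}(z),\psi H_l(z))\le2^{-l-1}\epsilon_l^-$. As $\epsilon_l^-$ decreases, the sum over $l\ge n$ is at most $\epsilon_n^-$. So $\psi H_n$ converges uniformly with the stated bound, and $H_n$ converges uniformly since $\psi^{-1}$ is Lipschitz on the compact set $\psi(A)$.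

(iv) Both sides of $g_nH_n=H_nT_{\alpha_{n+1}}$ converge pointwise, to $f_iH$ and $HT_\alpha$, because the convergences are uniform and $f_i,H$ are continuous. For continuous $u$ on $A$, $\int u\circ H\,dx\,dy=\lim\int u\circ H_n\,dx\,dy=\int u\,dx\,dy$.

(v) The complement $A'$ of $\mathbb T\times(a,b)$ is fixed pointwise by every $H_n$ and preserved by every $T_t$, so $H=\mathrm{id}$ and $g_n=T_{\alpha_{n+1}}\to T_\alpha$ on $A'$. The bijection $f_i$ maps $A'$ onto itself, hence also its complement. Every $\mathcal P_n$ refines $\mathcal P_1$, so every $h_n$ preserves the closed sets $\mathbb T\times[a,b]$ and $\mathbb T\times[a',b']$, and $H$ maps them into themselves.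
\end{proof}

Define $f$ as in Proposition~\ref{prop:main}. Since each $f_i$ is symplectic and is the identity near $\partial A_i$, $f$ is a smooth conservative map of $S$. Let $H^{(i)}$ and $\alpha^{(i)}$ be the limit objects of annulus $i$, let $S_i=\psi_i(\mathbb T\times[a_i,b_i])$, and put
\[
\mu_{i,y}=(\psi_iH^{(i)})_*\lambda_y\qquad(y\in[a_i,b_i]).
\]

\begin{lemma}\label{lem:decomp}
For every Borel function $\Psi:\mathcal M(S)\to[0,\infty]$,
\begin{equation}\label{eq:decomp}
\int_{S_i}\Psi(\mathsf e(x))\,d\mathrm{Leb}(x)=\int_{a_i}^{b_i}\Psi(\mu_{i,y})\,dy .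
\end{equation}
If $x\in\psi_i(\mathbb T\times\{y\})$ with $y\notin[a_i,b_i]$, then $\mathsf e(x)$ is carried by this circle. Off the annuli, $\mathsf e(x)=\delta_x$.
\end{lemma}

\begin{proof}
Drop the index on $\psi,H,\alpha,a,b$. For $y\in[a,b]$ and all $x\in\mathbb T$, Lemma~\ref{lem:limit}(iv) gives $f^k\psi H(x,y)=\psi H(x+k\alpha,y)$. Since $\alpha$ is irrational and $\psi H$ is continuous, Weyl's theorem gives $\mathsf e(\psi H(x,y))=\mu_{i,y}$. By (v), $H^{-1}(\mathbb T\times[a,b])=\mathbb T\times[a,b]$: points of the band stay in it and points outside are fixed. As $\psi H$ carries $dx\,dy$ to the restriction of $\mathrm{Leb}$ to $\psi(A)$, the left side of \eqref{eq:decomp} equals $\int_{\mathbb T\times[a,b]}\Psi(\mathsf e(\psi H(x,y)))\,dx\,dy$, which is the right side. For $y\notin[a,b]$, $f_i$ acts on $\mathbb T\times\{y\}$ as the rotation by $\alpha\chi(y)$, so $\mathsf e(x)$ is the image of $\lambda_y$ or the uniform measure on a finite orbit in the circle.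
\end{proof}

\section{The mass of balls and the proof of Theorem~\ref{thm:A}}\label{sec:proof}

\begin{lemma}\label{lem:good}
If $\epsilon\in[\epsilon^-_{i,n},\epsilon^+_{i,n}]$, then for every $\mu\in\mathcal M(S)$,
\[
\big|\{y\in[a_i,b_i]:\mathsf d(\mu_{i,y},\mu)<\epsilon\}\big|\le\exp\big(-\epsilon^{-(2-1/n)}\big).
\]
\end{lemma}

\begin{proof}
Drop $i$ and write $r_k=r_{n,k}$. Since $r_{K_n}\le\epsilon\le r_{k_n}$, there is $k$ with $k_n\le k<K_n$ and $r_{k+1}\le\epsilon\le r_k$. Let $\Theta=\psi H_{n-1}$ and $\nu_y=(\psi H_n)_*\lambda_y=(\Theta h_n)_*\lambda_y$. By Lemma~\ref{lem:limit}(iii) and (W1), $\mathsf d(\mu_y,\nu_y)\le\epsilon_n^-\le r_k$. So $\mathsf d(\mu_y,\mu)<\epsilon$ implies $\mathsf d(\nu_y,\mu)<2r_k$. For each $J\in\mathcal P_n$ the number $m$ of Proposition~\ref{prop:block} is at least $m_n$, so the radius in \eqref{eq:block} with $\Lambda=\Lambda_n$ is at least $2r_k$. Summing \eqref{eq:block} over $J\in\mathcal P_n$ and using $b-a\le1$, we bound the measure in the lemma by $2e^{-4^k/4}$. This is at most $e^{-4^k/8}$, since $4^k/8\ge2>\log2$ for $k\ge2$. By \eqref{eq:k0}, $4^k/8\ge r_{k+1}^{-(2-1/n)}\ge\epsilon^{-(2-1/n)}$.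
\end{proof}

\begin{lemma}\label{lem:core}
There is $\rho>0$ such that, if $\epsilon<\rho$, $\epsilon\in[\epsilon^-_{i,n},\epsilon^+_{i,n}]$ and $y\in[a_i',b_i']$, then $\Phi_\epsilon(\mu_{i,y})\ge2-1/n$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:limit}(v), for $y\in[a_i',b_i']$ the measure $\mu_{i,y}$ is carried by the compact set $Z_i=\psi_i(\mathbb T\times[a_i',b_i'])$, and the open set $O_i=\psi_i(\mathbb T\times(a_i,b_i))\supset Z_i$ satisfies $f(O_i)=O_i$. The complement of $O_i$ is closed, invariant, and at a distance $\rho_i>0$ from $Z_i$. For $x\notin O_i$ the measure $\mathsf e(x)$ is carried by this complement, so $\mathsf d(\mathsf e(x),\mu_{i,y})\ge\rho_i$ by (W3). Let $\rho=\min_i\rho_i>0$. For $\epsilon<\rho$ only points of $O_i\subset S_i$ contribute to $\hat{\mathsf e}(B(\mu_{i,y},\epsilon))$. By \eqref{eq:decomp} and Lemma~\ref{lem:good} this mass is at most $\exp(-\epsilon^{-(2-1/n)})$, which is the claim.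
\end{proof}

We want to discard from the integral the annulus that is in a gap, the margins, and the rest of the surface. This needs $\Phi_\epsilon\ge0$, which fails for balls of mass above $1/e$, as in Example~\ref{ex:simple}(a).

\begin{lemma}\label{lem:noatom}
$\sup_\mu\hat{\mathsf e}(B(\mu,\epsilon))\to0$ as $\epsilon\to0$. In particular $\Phi_\epsilon\ge0$ on $\mathcal M(S)$ for all small $\epsilon$.
\end{lemma}

\begin{proof}
We first show that $\hat{\mathsf e}$ has no atom. Let $\nu\in\mathcal M(S)$ and consider the points $x$ with $\mathsf e(x)=\nu$, using Lemma~\ref{lem:decomp}. Off the annuli there is at most one. In $\psi_i(A_i)\setminus S_i$ they lie on at most one circle, since distinct circles are disjoint. In $S_i$ they have measure $|\{y:\mu_{i,y}=\nu\}|$, which by Lemma~\ref{lem:good} with $\epsilon=\epsilon^-_{i,n}<1/n$ is at most $e^{-n}$ for every $n$, as $2-1/n\ge1$. So $\hat{\mathsf e}(\{\nu\})=0$.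

If the first claim failed, there would be $c>0$, $\epsilon_j\to0$ and $\mu_j$ with $\hat{\mathsf e}(B(\mu_j,\epsilon_j))\ge c$. By compactness we may assume $\mu_j\to\mu$. For each $r>0$, $B(\mu,r)$ contains $B(\mu_j,\epsilon_j)$ for large $j$, so $\hat{\mathsf e}(\{\mu\})=\lim_{r\to0}\hat{\mathsf e}(B(\mu,r))\ge c$, a contradiction. Finally $\hat{\mathsf e}(B(\mu,\epsilon))\le1/e$ gives $\Phi_\epsilon(\mu)\ge0$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:main}]
The properties of the $f_i$ are in Lemma~\ref{lem:limit}(i). Fix $n_0\ge1$ and let $\epsilon$ be smaller than $\rho$, than every $\epsilon^-_{i,n_0}$, and small enough that $\Phi_\epsilon\ge0$. By Lemma~\ref{lem:interlace}, the set $\mathcal G$ of annuli for which $\epsilon$ lies in a good range misses at most one index. If $i\in\mathcal G$ and $\epsilon\in[\epsilon^-_{i,n},\epsilon^+_{i,n}]$, then $\epsilon^-_{i,n}<\epsilon^-_{i,n_0}$, so $n>n_0$. The sets $S_i$ are disjoint. By $\Phi_\epsilon\ge0$, \eqref{eq:decomp} and Lemma~\ref{lem:core},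
\begin{align*}
\int\Phi_\epsilon\,d\hat{\mathsf e}&=\int_S\Phi_\epsilon(\mathsf e(x))\,d\mathrm{Leb}(x)\ \ge\ \sum_{i\in\mathcal G}\int_{a_i'}^{b_i'}\Phi_\epsilon(\mu_{i,y})\,dy\\
&\ge\Big(2-\frac1{n_0}\Big)\Big(\sum_i(b_i'-a_i')-\max_i(b_i'-a_i')\Big).
\end{align*}
Let $\epsilon\to0$, then $n_0\to\infty$. The finiteness of the family of annuli was used to have one $\rho>0$ and one threshold below all $\epsilon^-_{i,n_0}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Take the annuli of Lemma~\ref{lem:annuli} and the map $f$ of Proposition~\ref{prop:main}. By \eqref{eq:areas},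
\[
\underline{\mathcal O}\mathcal E_{\mathrm{loc}}(f)\ge2\Big(1-\frac\eta4-\frac\eta4\Big)=2-\eta .
\]
The map $f$ is the identity off the compact set $\bigcup_i\psi_i(A_i)\subset\operatorname{int}S$, hence near $\partial S$. A $C^\infty$-neighborhood of the identity contains a $C^{l_0}$-neighborhood for some $l_0$. The embeddings $\psi_i$ are fixed before $\theta$ and $l_0$, so by the chain rule $f$ lies in this neighborhood when $\theta$ is small.
\end{proof}

\begin{remark}
For two annuli the bound of Proposition~\ref{prop:main} is $2\min_i(b_i'-a_i')>0$, which already answers the question of Section~\ref{sec:intro}. For one annulus it is $0$. The many thin annuli of Lemma~\ref{lem:annuli} serve only to bring the constant close to $2$.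
\end{remark}

\begin{thebibliography}{1}

\bibitem{Berger}
Pierre Berger, \emph{Analytic pseudo-rotations}, arXiv:2210.03438 (2022).

\end{thebibliography}
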